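\title{A central limit theorem for the Sudler product at Euler's number}

\begin{abstract}
Let $P_N(\alpha)=\prod_{n=1}^N|2\sin(\pi n\alpha)|$ and let $e$ be Euler's number. We prove that $\log P_N(e)$, divided by $\frac{\pi}{\sqrt{540}}(\log N/\log\log N)^{3/2}$, has a standard normal limit law when $N$ is chosen uniformly from $\{1,\dots,M\}$ and $M\to\infty$. For a reduced fraction $p/q$, the function $N\mapsto\log P_N(p/q)$ on $\mathbb Z/q\mathbb Z$ has an explicit finite Fourier expansion. Only the frequencies at small multiples of the convergent denominators matter, and they form a lacunary sum that behaves like a sum of independent random variables. The same method gives, for general fractions, the mean, the variance up to an error $O(\sum_k a_k)$ and, when the mean square of the partial quotients $a_k$ tends to infinity, a necessary and sufficient condition for a normal limit.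
\end{abstract}

\section{Introduction}\label{sec:intro}

For a real number $\alpha$ and an integer $N\ge0$, the \emph{Sudler product} is
\[
P_N(\alpha)=\prod_{n=1}^N|2\sin(\pi n\alpha)|,\qquad P_0(\alpha)=1 .
\]
Its logarithm is $\sum_{n=1}^Nf(n\alpha)$ with $f(x)=\log|2\sin\pi x|$, a Birkhoff sum along the rotation $x\mapsto x+\alpha$ of the circle. The function $f$ has integral zero over a period and a logarithmic singularity at the integers. Fix $\alpha$, choose $N$ uniformly from $\{1,\dots,M\}$, and ask for the law of $\log P_N(\alpha)$ as $M\to\infty$. Only $N$ is random, and the terms of the sum are far from independent: if $q\alpha$ is close to an integer, the orbit nearly repeats itself after $q$ steps. The answer therefore depends on the continued fraction expansion of $\alpha$.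

For Euler's number,
\[
e=[2;1,2,1,1,4,1,\dots,1,2n,1,\dots],
\]
that is, $a_{3\ell-1}=2\ell$ for $\ell\ge1$, and all other partial quotients $a_k$ with $k\ge1$ equal $1$. Put
\[
\sigma(x)=\frac{\pi}{\sqrt{540}}\Big(\frac{\log x}{\log\log x}\Big)^{3/2}\qquad(x\ge3).
\]
It is known that
\begin{equation}\label{eq:known}
\Big|\frac1M\sum_{N=1}^M\log P_N(e)\Big|\ll\log M,\qquad
\frac1M\sum_{N=1}^M\log^2P_N(e)=\sigma(M)^2\Big(1+O\Big(\frac{\log\log\log M}{\log\log M}\Big)\Big).
\end{equation}
Since $\log M=o(\sigma(M))$, the variable $\log P_N(e)/\sigma(M)$ has mean tending to $0$ and second moment tending to $1$. The problem, which comes from \cite{Borda}, is to decide whether $\log P_N(e)/\sigma(N)$ has the standard normal law in the limit. Two moments do not settle this: for the fractions $1/q$ the limit law is bounded (Example~\ref{ex:one}). For $e$ the answer is yes.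

\begin{theorem}\label{thm:e}
For every $t\in\mathbb R$,
\[
\frac1M\Big|\Big\{3\le N\le M:\ \frac{\log P_N(e)}{\sigma(N)}\le t\Big\}\Big|\ \longrightarrow\ \int_{-\infty}^t\frac1{\sqrt{2\pi}}e^{-x^2/2}\,dx\qquad(M\to\infty).
\]
\end{theorem}

The proof does not use \eqref{eq:known}. Both the normal law and the constant $\pi^2/540$ come from the following model. Let
\begin{equation}\label{eq:V}
V(x)=\int_0^x\log|2\sin\pi t|\,dt=-\sum_{j=1}^\infty\frac{\sin2\pi jx}{2\pi j^2}.
\end{equation}
If $U$ is uniform on $[0,1)$, then $V(U)$ is bounded, with mean $0$ and variance $\pi^2/720$ (Section~\ref{sec:one}). For a fraction $p/q=[a_0;a_1,\dots,a_K]$ and $N$ uniform on $\{0,\dots,q-1\}$, each large partial quotient $a_k$ contributes to $\log P_N(p/q)$ a term that behaves like $a_kV(U_k)$, with independent uniform $U_k$. For $e$ and $N\le M$, about $3n$ partial quotients take part, where $n\sim\log M/\log\log M$. The model variance is then $\frac{\pi^2}{720}\sum_{\ell\le n}(2\ell)^2\sim\frac{\pi^2}{540}n^3$, and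 the largest summand is $O(n)$, which is small against $n^{3/2}$. One therefore expects a normal limit.

The second theorem makes the model precise for general fractions. It is a complement and is not needed for Theorem~\ref{thm:e}. The \emph{L\'evy distance} of two laws on $\mathbb R$ with distribution functions $F,G$ is the infimum of all $\varepsilon>0$ such that $F(x-\varepsilon)-\varepsilon\le G(x)\le F(x+\varepsilon)+\varepsilon$ for all $x$; it is a metric, and it metrizes convergence in law. We write $\mathcal N(0,1)$ for the standard normal law.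

\begin{theorem}\label{thm:general}
Let $p/q=[a_0;a_1,\dots,a_K]$ be a reduced fraction with $q\ge2$ (the case $a_K=1$ is allowed), let $A^2=\sum_{k=1}^Ka_k^2$, and let $N$ be uniform on $\{0,\dots,q-1\}$.
\begin{enumerate}
\item[(i)] The mean of $\log P_N(p/q)$ is exactly $\frac12\log q$. Uniformly over all reduced fractions,
\[
\frac1q\sum_{N=0}^{q-1}\Big(\log P_N(p/q)-\tfrac12\log q\Big)^2=\frac{\pi^2}{720}\sum_{k=1}^Ka_k^2+O\Big(\sum_{k=1}^Ka_k\Big).
\]
\item[(ii)] Along any sequence of reduced fractions with $A^2/K\to\infty$, the L\'evy distance between the law of $(\log P_N(p/q)-\frac12\log q)/A$ and the law of $A^{-1}\sum_{k=1}^Ka_kV(U_k)$, with $U_k$ independent and uniform on $[0,1)$, tends to $0$.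
\item[(iii)] Along such a sequence,
\[
\frac{\log P_N(p/q)-\frac12\log q}{\frac{\pi}{\sqrt{720}}A}\to\mathcal N(0,1)\quad\text{in law}
\]
if and only if $\max_ka_k/A\to0$. If $\max_ka_k/A\not\to0$, then no choice of centering and norming constants gives a standard normal limit.
\item[(iv)] Let $\alpha$ be irrational with convergents $p_K/q_K$ and $A_K^2=\sum_{k=1}^Ka_k^2$. Along any sequence of $K$ with $a_{K+1}\ge2$, $A_K^2/K\to\infty$ and $\log q_K=o(a_{K+1}A_K)$, parts (ii) and (iii) hold with $\log P_N(\alpha)$, $0\le N<q_K$, in place of $\log P_N(p_K/q_K)$.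
\item[(v)] For Lebesgue almost every $\alpha$, the sequence $\log P_N(p_K/q_K)$, $0\le N<q_K$, $K\to\infty$, satisfies no central limit theorem under any centering and norming.
\end{enumerate}
\end{theorem}

The condition $A^2/K\to\infty$ holds exactly when the error term in (i) is $o(A^2)$, because $K\le\sum_ka_k\le\sqrt K\,A$. Without it, the bounded errors that our method commits at each index $k$ add up to the size of the main term.

The proofs have three parts. Section~\ref{sec:fourier} expands $N\mapsto\log P_N(p/q)$ in a finite Fourier series on $\mathbb Z/q\mathbb Z$. Section~\ref{sec:resonant} shows by Parseval's identity that only a lacunary set of frequencies matters. Section~\ref{sec:lacunary} compares the lacunary sum with a sum of independent variables through moments. Sections~\ref{sec:one} and \ref{sec:two} treat fractions with one and with two partial quotients by hand.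

\medskip
\noindent\emph{Conventions.} We write $\mathbf e(x)=\exp(2\pi ix)$, and $\|x\|$ for the distance from $x$ to the nearest integer. The constants $C$ and those implied by $\ll$ and $O$ are absolute. The letters $U,U_1,U_2,\dots$ denote independent variables, uniform on $[0,1)$. The \emph{mean square} of a function $F$ on $\mathbb Z/q\mathbb Z$ is $\frac1q\sum_{N=0}^{q-1}|F(N)|^2$.

\section{The function $V$ and one partial quotient}\label{sec:one}

For $0<\rho<1$, the real part of the power series of $\log(1-z)$ gives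
\begin{equation}\label{eq:log}
\log|1-\rho\,\mathbf e(x)|=-\sum_{j\ge1}\frac{\rho^j\cos2\pi jx}{j}=-\frac12\sum_{j\ne0}\frac{\rho^{|j|}}{|j|}\mathbf e(jx).
\end{equation}
As $\rho\to1$, the left side tends to $\log|1-\mathbf e(x)|=f(x)$ for $x\notin\mathbb Z$, and the right side converges in $L^2(0,1)$. Hence $f(x)=-\sum_{j\ge1}j^{-1}\cos2\pi jx$ in $L^2(0,1)$, and termwise integration gives \eqref{eq:V}. The function $V$ is continuous, odd and $1$-periodic. For an integer $J\ge1$ let
\[
V_J(x)=-\sum_{j=1}^J\frac{\sin2\pi jx}{2\pi j^2}.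
\]
From $\zeta(2)=\pi^2/6$, $\zeta(4)=\pi^4/90$ and the orthogonality of the sines we obtain
\begin{equation}\label{eq:Vfacts}
\begin{gathered}
|V_J|,\,|V|\le\frac\pi{12}<1,\qquad \mathbb EV_J(U)=\mathbb EV(U)=0,\qquad \mathbb E\big(V(U)-V_J(U)\big)^2\le J^{-3},\\
\operatorname{Var}V_J(U)=\sum_{j\le J}\frac1{8\pi^2j^4}\ge\frac1{8\pi^2},\qquad\operatorname{Var}V(U)=\frac{\pi^2}{720}.
\end{gathered}
\end{equation}
We also use the factorization $z^q-1=\prod_{n=0}^{q-1}(z-\mathbf e(-n/q))$. Taking $z=\mathbf e(x)$, and letting $z\to1$ after division by $z-1$, we find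
\begin{equation}\label{eq:product}
\prod_{n=0}^{q-1}\big|2\sin\pi\big(x+\tfrac nq\big)\big|=|2\sin\pi qx|,\qquad\prod_{n=1}^{q-1}2\sin\frac{\pi n}q=q.
\end{equation}

\begin{example}\label{ex:one}
Let $q\ge2$ and $L(N)=\log P_N(1/q)=\sum_{n=1}^Nf(n/q)$. This is a Riemann sum, and we claim that $L(N)=qV(N/q)+O(\log q)$ for $0\le N<q$. Let $1\le N\le q/2$. Since $f$ increases on $(0,\frac12]$, we have $f(n/q)\ge q\int_{(n-1)/q}^{n/q}f$ for $n\le N$ and $f(n/q)\le q\int_{n/q}^{(n+1)/q}f$ for $n\le N-1$. Together with $f\le\log2$ and $2\sin\pi t\ge4t$ on $[0,\frac12]$ this gives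
\[
0\le L(N)-qV(N/q)\le\log2-q\int_0^{1/q}\log(4t)\,dt=1+\log(q/2).
\]
Let $q/2<N<q$. The symmetry $f(1-x)=f(x)$ and \eqref{eq:product} give $L(N)+L(q-1-N)=\log q$, and $V(1-x)=-V(x)$, so
\[
L(N)-qV\big(\tfrac Nq\big)=\log q+f\big(\tfrac{q-N}q\big)-\Big(L(q-N)-qV\big(\tfrac{q-N}q\big)\Big)=O(\log q).
\]
As $q\to\infty$, the variable $N/q$ tends to $U$ in law, and hence $L(N)/q\to V(U)$ in law. This limit is bounded and not constant, so it is not normal.
\end{example}

The example suggests what happens at every scale of a general $\beta$. Suppose that $q'\beta=p'\pm\delta$ with $\delta$ small and $p',q'$ coprime. By the first identity in \eqref{eq:product}, a block of $q'$ consecutive factors starting near a point $x$ contributes roughly $f(q'x)$. From one block to the next, $x$ moves by $\pm\delta$, so $q'x$ moves by $\pm q'\delta$. After $N/q'$ blocks we have a Riemann sum for $(q'\delta)^{-1}V(\delta N)$. This heuristic gives the shape of the main terms. To separate all scales at once and control what is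 left, we use Fourier analysis.

\section{An exact Fourier expansion}\label{sec:fourier}

Let $\beta=p/q$ be reduced with $q\ge2$, and let $L(N)=\log P_N(\beta)$ for $0\le N<q$. The product vanishes at $N=q$, so $L$ does not extend periodically by its definition. We repair the singular term. On $\mathbb Z/q\mathbb Z$ put
\[
g(n)=\log|2\sin(\pi n/q)|\quad(n\not\equiv0),\qquad g(0)=-\log q .
\]
The value $g(0)$ is chosen so that $\sum_{n=0}^{q-1}g(n)=0$, see \eqref{eq:product}. Hence $L(N)=\sum_{n=1}^Ng(pn)$ extends to a $q$-periodic function with $L(N)-L(N-1)=g(pN)$ for all $N\in\mathbb Z$. For a function $F$ on $\mathbb Z/q\mathbb Z$ let $\hat F(m)=\frac1q\sum_{n=0}^{q-1}F(n)\mathbf e(-mn/q)$, so that $F(n)=\sum_{m=0}^{q-1}\hat F(m)\mathbf e(mn/q)$ and the mean square of $F$ is $\sum_m|\hat F(m)|^2$ (Parseval). Since $g$ is real and even, so is $\hat g$, and $\hat g(0)=0$. By \eqref{eq:log}, the $m$-th Fourier coefficient of $f$ on the circle is $-\frac1{2|m|}$; the next lemma shows that $\hat g(m)$ is close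 to it.

\begin{lemma}\label{lem:ghat}
For $1\le m\le q/2$ we have $\hat g(m)=-\frac12\big(\frac1m+R_m\big)$ with $0\le R_m\le4m^2/q^3\le\frac1{2m}$. In particular $|\hat g(m)|\le\frac3{4m}$, and the mean square of $g$ is at most $2$.
\end{lemma}

\begin{proof}
By \eqref{eq:log}, for $0<\rho<1$,
\[
\frac1q\sum_{n=0}^{q-1}\log|1-\rho\,\mathbf e(n/q)|\,\mathbf e(-mn/q)=-\frac12\sum_{j\equiv m\ (q)}\frac{\rho^{|j|}}{|j|}
=-\frac12\Big[\frac{\rho^m}m+\sum_{h\ge1}\Big(\frac{\rho^{hq+m}}{hq+m}+\frac{\rho^{hq-m}}{hq-m}\Big)\Big].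
\]
Both sides diverge as $\rho\to1$, the left side through the term $\frac1q\log(1-\rho)$ with $n=0$. We move this term to the right and compare the series with $\sum_{h\ge1}\rho^{hq}/(hq)=-\frac1q\log(1-\rho^q)$:
\[
\frac1q\sum_{n=1}^{q-1}\log|1-\rho\,\mathbf e(n/q)|\,\mathbf e(-mn/q)=-\frac12\Big[\frac{\rho^m}m+\sum_{h\ge1}D_h(\rho)\Big]+\frac1q\log\frac{1-\rho^q}{1-\rho},
\]
where
\[
D_h(\rho)=\frac{\rho^{hq+m}}{hq+m}+\frac{\rho^{hq-m}}{hq-m}-\frac{2\rho^{hq}}{hq}=\int_0^\rho t^{hq-1}\big(t^{m/2}-t^{-m/2}\big)^2dt .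
\]
Let $\rho\to1$. The left side tends to $\hat g(m)+\frac1q\log q$, and the last term on the right tends to $\frac1q\log q$. Each $D_h(\rho)$ is nonnegative and increasing in $\rho$, so by monotone convergence $\sum_hD_h(\rho)$ tends to
\[
R_m=\sum_{h\ge1}D_h(1)=\sum_{h\ge1}\frac{2m^2}{hq(h^2q^2-m^2)}\le\frac83\zeta(3)\frac{m^2}{q^3}\le\frac{4m^2}{q^3},
\]
where we used $h^2q^2-m^2\ge\frac34h^2q^2$. The bound $4m^2/q^3\le\frac1{2m}$ is equivalent to $m\le q/2$. By Parseval, the mean square of $g$ is at most $2\cdot\frac9{16}\zeta(2)<2$.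
\end{proof}

For $x\notin\frac12+\mathbb Z$ let $\langle x\rangle$ be $x$ minus the nearest integer, so that $|\langle x\rangle|=\|x\|$. If $1\le m<q/2$, then $q\nmid 2m$, hence $\langle m\beta\rangle$ is defined and $\|m\beta\|\ge1/q$.

\begin{proposition}\label{prop:fourier}
For all $N\in\mathbb Z$,
\begin{equation}\label{eq:expansion}
L(N)=\tfrac12\log q+\tfrac12g(pN)+\sum_{1\le m<q/2}\gamma_m\sin(2\pi m\beta N),\qquad\gamma_m=\hat g(m)\cot(\pi m\beta).
\end{equation}
The constant $1$, the function $g(pN)$ and the functions $\sin(2\pi m\beta N)$, $1\le m<q/2$, are pairwise orthogonal on $\mathbb Z/q\mathbb Z$, and each sine has mean square $\frac12$. Moreover,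
\begin{equation}\label{eq:gamma}
|\gamma_m|\le\frac1{4m\|m\beta\|},\qquad\gamma_m=-\frac1{2\pi m\langle m\beta\rangle}+\varepsilon_m\quad\text{with }|\varepsilon_m|\le\frac12 .
\end{equation}
\end{proposition}

\begin{proof}
Take the Fourier coefficient of $L(N)-L(N-1)=g(pN)$ at the frequency $pm$. This gives $\hat L(pm)\big(1-\mathbf e(-m\beta)\big)=\hat g(m)$. For $\theta\notin\pi\mathbb Z$,
\[
\frac1{1-\exp(-2i\theta)}=\frac{\cos\theta+i\sin\theta}{2i\sin\theta}=\frac12+\frac1{2i}\cot\theta .
\]
Since $m\mapsto pm$ permutes the nonzero residues and $\sum_m\hat g(m)\mathbf e(m\beta N)=g(pN)$,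
\[
L(N)=\hat L(0)+\tfrac12g(pN)+\frac1{2i}\sum_{m\not\equiv0}\hat g(m)\cot(\pi m\beta)\,\mathbf e(m\beta N).
\]
The residues $m$ and $-m$ combine to $\gamma_m\sin(2\pi m\beta N)$. If $q$ is even, then $p$ is odd, and $m=q/2$ contributes $\cot(\pi p/2)=0$. Setting $N=0$ gives $0=\hat L(0)-\frac12\log q$. This proves \eqref{eq:expansion}.

The function $g(pN)$ has mean zero and is even in $N$, while the sines are odd. For $1\le m,m'<q/2$ we never have $pm\equiv-pm'$, and $pm\equiv pm'$ only for $m=m'$. This gives the orthogonality relations.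

The function $1/y-\cot y$ has derivative $\sin^{-2}y-y^{-2}\ge0$, tends to $0$ as $y\to0$ and equals $2/\pi$ at $y=\pi/2$. Hence
\begin{equation}\label{eq:cot}
\Big|\frac1{\pi x}-\cot\pi x\Big|\le\frac2\pi,\qquad|\cot\pi x|\le\frac1{\pi|x|}\qquad\big(0<|x|\le\tfrac12\big).
\end{equation}
With $x=\langle m\beta\rangle$, Lemma~\ref{lem:ghat} gives $|\gamma_m|\le\frac3{4m}\cdot\frac1{\pi|x|}\le\frac1{4m|x|}$, and
\[
\varepsilon_m=\Big(\hat g(m)+\frac1{2m}\Big)\cot\pi x+\frac1{2m}\Big(\frac1{\pi x}-\cot\pi x\Big),\qquad|\varepsilon_m|\le\frac{2m^2}{q^3}\cdot\frac q\pi+\frac1{\pi m}\le\frac1{2\pi}+\frac1\pi<\frac12.\qedhere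
\]
\end{proof}

By \eqref{eq:gamma}, the coefficient $\gamma_m$ is large exactly when $m\|m\beta\|$ is small. The problem has become one of Diophantine approximation.

\section{Two partial quotients}\label{sec:two}

The whole method is visible for $\beta=[0;a,b]=b/q$ with $q=ab+1$ and integers $a,b\ge2$. Write each $1\le m<q/2$ as $m=ja+r$ with $j\ge0$ and $-a/2\le r<a/2$. Since $ab\equiv-1\pmod q$, we have $m\beta\equiv(rb-j)/q\pmod1$. There are three types of frequencies.

\emph{Type $j=0$.} Here $m=r\ge1$ and $\langle m\beta\rangle=rb/q$, so $\gamma_r=-\frac{q/b}{2\pi r^2}+\varepsilon_r$ and $|\gamma_r|\le a/(2r^2)$.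

\emph{Type $r=0$.} Here $m=ja$ and $\langle m\beta\rangle=-j/q$, so $\gamma_{ja}=\frac{q/a}{2\pi j^2}+\varepsilon_{ja}$ and $|\gamma_{ja}|\le b/(2j^2)$. The sign is compensated by $\sin(2\pi ja\beta N)=-\sin(2\pi jN/q)$.

\emph{Type $j\ge1$, $r\ne0$.} From $ja\le m+a/2<(a(b+1)+1)/2$ we get $j\le(b+1)/2\le3b/4$. Hence $|rb-j|\ge|r|b/4$, and $q-|rb-j|\ge(a-1)b/2\ge|r|b/2$. So $\|m\beta\|\ge|r|b/(4q)\ge|r|/(8a)$, and $m\ge ja/2$ gives $m\|m\beta\|\ge j|r|/16$. These frequencies satisfy $\sum\gamma_m^2\ll\sum_{j,r}(jr)^{-2}=O(1)$.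

Let $2J<\min(a,b)$, and keep the frequencies $r\le J$ of the first type and $ja$, $j\le J$, of the second type. Proposition~\ref{prop:fourier} gives
\[
L(N)=\tfrac12\log q+\frac qb\,V_J\Big(\frac{bN}q\Big)+\frac qa\,V_J\Big(\frac Nq\Big)+E(N),
\]
where $E$ has mean square $\ll J+J^{-3}(a^2+b^2)$. The weights are $q/b=a+1/b$ and $q/a=b+1/a$. If $\min(a,b)\to\infty$ and $J\to\infty$, the error is $o(a^2+b^2)$ in mean square.

It remains to see why $bN/q$ and $N/q$ behave like independent uniform variables. Let $u_0,u_1$ be integers, not both zero, with $|u_0|+|u_1|<\min(a,b)$. Then $|u_0b+u_1|<ab<q$. Also $u_0b+u_1\ne0$, since otherwise $b\mid u_1$ and $|u_1|<b$ force $u_1=0$ and then $u_0=0$. Therefore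
\[
\frac1q\sum_{N=0}^{q-1}\mathbf e\Big(u_0\frac{bN}q+u_1\frac Nq\Big)=0=\mathbb E\,\mathbf e(u_0U_1+u_1U_2).
\]
So every trigonometric polynomial in two variables of total degree less than $\min(a,b)$ has the same average along $(bN/q,N/q)$ as at $(U_1,U_2)$. This is the reason for truncating $V$ to $V_J$: the powers of the truncated sum are such polynomials.

\section{Resonant frequencies}\label{sec:resonant}

We recall the standard facts on continued fractions. Let $\beta=p/q=[a_0;a_1,\dots,a_K]$, $q\ge2$, so $K\ge1$; the case $a_K=1$ is allowed. The convergents are given by $p_{-1}=1$, $q_{-1}=0$, $p_0=a_0$, $q_0=1$, $p_{k+1}=a_{k+1}p_k+p_{k-1}$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$. They satisfy $p_{k+1}q_k-p_kq_{k+1}=(-1)^k$, $q_k\le q_{k+1}$, $(p_K,q_K)=(p,q)$, and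
\[
\beta=\frac{\beta_{k+1}p_k+p_{k-1}}{\beta_{k+1}q_k+q_{k-1}},\qquad\beta_{k+1}=[a_{k+1};\dots,a_K]\in[a_{k+1},a_{k+1}+1]\qquad(0\le k<K).
\]
It follows that $q_k\beta-p_k=(-1)^k\delta_k$ with $\delta_k=(\beta_{k+1}q_k+q_{k-1})^{-1}$ for $0\le k<K$; we put $\delta_K=0$. The denominator lies between $q_{k+1}$ and $q_{k+1}+q_k$, so for $0\le k<K$
\begin{equation}\label{eq:cf}
\frac1{2q_{k+1}}\le\delta_k\le\frac1{q_{k+1}},\qquad c_k:=\frac1{q_k\delta_k}=\beta_{k+1}+\frac{q_{k-1}}{q_k}\in[a_{k+1},a_{k+1}+2].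
\end{equation}
We also need the best approximation property
\begin{equation}\label{eq:best}
\|n\beta\|\ge\delta_k\qquad(1\le n<q_{k+1},\ 0\le k<K).
\end{equation}
To prove it, let $n'\in\mathbb Z$ and write $(n,n')=x(q_k,p_k)+y(q_{k+1},p_{k+1})$ with integers $x,y$, which is possible because the determinant is $\pm1$. The condition $1\le n<q_{k+1}$ forces $x\ne0$ and $xy\le0$. Hence $|n\beta-n'|=|x\delta_k-y\delta_{k+1}|\ge\delta_k$.

The intervals $[q_k,q_{k+1})$, $0\le k<K$, partition $[1,q)$. Call $m$ \emph{resonant of level $k$} if $m=jq_k\le q_{k+1}/2$ with an integer $j\ge1$; such an $m$ lies in $[q_k,q_{k+1})$. In Section~\ref{sec:two} we had $q_0=1$, $q_1=a$, $\delta_0=b/q$, $\delta_1=1/q$, and the frequencies that were kept were resonant of levels $0$ and $1$.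

\begin{lemma}\label{lem:coeff}
Let $0\le k<K$.
\begin{enumerate}
\item[(a)] The sum of $m^{-2}\|m\beta\|^{-2}$ over all nonresonant $m\in[q_k,q_{k+1})$ is at most $C$.
\item[(b)] If $m=jq_k$ is resonant of level $k$ and $m<q/2$, then $|\gamma_m|\le a_{k+1}/j^2$ and
\[
\gamma_m=(-1)^{k+1}\frac{c_k}{2\pi j^2}+\varepsilon_m,\qquad\sin(2\pi m\beta N)=(-1)^k\sin(2\pi j\delta_kN).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
The approximation $m\beta\approx mp_k/q_k$ has error $m\delta_k/q_k$. For $m\le q_{k+1}/2$ this is at most half the spacing $1/q_k$, which suffices. For larger $m$ it does not, since $m\beta$ can come close to an integer as $m$ approaches $q_{k+1}$; but then $m$ itself is large, and a spacing argument is enough.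

\emph{The range $q_k\le m\le q_{k+1}/2$.} Let $r\in[-q_k/2,q_k/2)$ be the integer with $(-1)^kmp_k\equiv r\pmod{q_k}$. Then
\[
(-1)^km\beta\equiv y:=\frac{r+m\delta_k}{q_k}\pmod1,\qquad0<m\delta_k\le\frac12 .
\]
If $r\ge0$, then $r\le(q_k-1)/2$ and so $0<y\le\frac12$. If $r<0$, then $-\frac12<y<0$. Thus $\|m\beta\|=|y|$. Since $p_k$ and $q_k$ are coprime, $r=0$ means that $m$ is resonant. For $r\ne0$ we have $|y|\ge(|r|-\frac12)/q_k\ge|r|/(2q_k)$. The $m$ with a given $r$ lie in one residue class modulo $q_k$, so the numbers $\lfloor m/q_k\rfloor\ge1$ are distinct and $\sum m^{-2}\le\zeta(2)q_k^{-2}$. The nonresonant $m$ in this range therefore contribute at most $\sum_{r\ne0}4\zeta(2)r^{-2}=8\zeta(2)^2$.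

\emph{The range $q_{k+1}/2<m<q_{k+1}$.} By \eqref{eq:best}, the points $n\beta$, $0\le n<q_{k+1}$, have mutual distances at least $\delta_k$ on the circle. Hence $\|m\beta\|\ge\delta_k$, and for each $h\ge1$ at most two values of $m$ have $\|m\beta\|\in[h\delta_k,(h+1)\delta_k)$, one on each side of $0$. By \eqref{eq:cf}, this range contributes at most $4q_{k+1}^{-2}\cdot2\zeta(2)\delta_k^{-2}\le32\zeta(2)$. This proves (a).

\emph{Resonant $m$.} Here $r=0$ and $y=j\delta_k$, so $\langle m\beta\rangle=(-1)^kj\delta_k$ and $m\langle m\beta\rangle=(-1)^kj^2/c_k$. Now (b) follows from \eqref{eq:gamma} and $c_k\le3a_{k+1}$.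
\end{proof}

We keep the first $J$ resonant frequencies at each level of a chosen set $\mathcal K$. The levels in $\mathcal K$ should have large $a_{k+1}$: this guarantees that $J$ resonant frequencies exist, and it will make the numbers $\delta_k$, $k\in\mathcal K$, lacunary.

\begin{proposition}\label{prop:approx}
Let $J\ge1$ and $\mathcal K\subset\{0,\dots,K-1\}$ with $a_{k+1}>2J$ for all $k\in\mathcal K$. Put $S(N)=\sum_{k\in\mathcal K}c_kV_J(\delta_kN)$. Then
\[
\frac1q\sum_{N=0}^{q-1}\Big(L(N)-\tfrac12\log q-S(N)\Big)^2\le C\Big(JK+\sum_{k\notin\mathcal K}a_{k+1}^2+J^{-3}\sum_{k\in\mathcal K}a_{k+1}^2\Big),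
\]
where the first sum on the right runs over $0\le k<K$, $k\notin\mathcal K$.
\end{proposition}

\begin{proof}
For $k\in\mathcal K$ and $1\le j\le J$, the integer $m=jq_k$ satisfies $m<\frac12a_{k+1}q_k\le\frac12q_{k+1}\le\frac12q$. So $m$ is resonant of level $k$ and occurs in \eqref{eq:expansion}. Call these $m$ \emph{main}; there are at most $JK$ of them, and distinct pairs $(k,j)$ give distinct $m$. By Lemma~\ref{lem:coeff}(b), a main $m$ has $(\gamma_m-\varepsilon_m)\sin(2\pi m\beta N)=-\frac{c_k}{2\pi j^2}\sin(2\pi j\delta_kN)$, and these terms add up to $S(N)$. Therefore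
\[
L(N)-\tfrac12\log q-S(N)=\tfrac12g(pN)+\sum_{m\text{ main}}\varepsilon_m\sin(2\pi m\beta N)+\sum_{m\text{ not main}}\gamma_m\sin(2\pi m\beta N).
\]
By orthogonality the mean square is at most $\frac12+\frac18JK+\frac12\sum_{m\text{ not main}}\gamma_m^2$. The nonresonant $m$ contribute $O(K)$ to the last sum, by \eqref{eq:gamma} and Lemma~\ref{lem:coeff}(a). The resonant $m$ of a level $k\notin\mathcal K$ contribute at most $\zeta(4)a_{k+1}^2$, and those of a level $k\in\mathcal K$ with $j>J$ contribute at most $a_{k+1}^2\sum_{j>J}j^{-4}\le J^{-3}a_{k+1}^2$.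
\end{proof}

The last lemma of this section passes from an irrational number to a convergent. The continued fraction formulas above hold for irrational $\alpha$ as well, and they give $|q_K\alpha-p_K|<1/q_{K+1}$.

\begin{lemma}\label{lem:perturb}
Let $\alpha$ be irrational with convergents $p_k/q_k$, and let $q_K\ge2$ and $a_{K+1}\ge2$. For $0\le N<q_K$,
\[
|\log P_N(\alpha)-\log P_N(p_K/q_K)|\le\frac4{a_{K+1}}(1+\log q_K).
\]
\end{lemma}

\begin{proof}
Let $q=q_K$, $1\le n<q$ and $\|np_K/q\|=s/q$, where $1\le s\le q/2$. Then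
\[
|n\alpha-np_K/q|=\frac nq|q\alpha-p_K|<\frac1{q_{K+1}}\le\frac1{a_{K+1}q}\le\frac1{2q}.
\]
The last step uses $a_{K+1}\ge2$, and it keeps the segment away from the singularities of $f$: every $y$ between $np_K/q$ and $n\alpha$ has $\|y\|\ge(s-\frac12)/q\ge s/(2q)$. There $|f'(y)|=\pi|\cot\pi y|\le\|y\|^{-1}\le2q/s$ by \eqref{eq:cot}. So the $n$-th terms differ by at most $2/(a_{K+1}s)$. Each $s$ occurs for at most two values of $n$, and $\sum_{s\le q/2}s^{-1}\le1+\log q$.
\end{proof}

\section{Lacunary sums and independent variables}\label{sec:lacunary}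

The next lemma extends the last computation of Section~\ref{sec:two}. Its hypothesis \eqref{eq:lac} ensures that no nontrivial combination of the frequencies with small integer coefficients comes close to an integer.

\begin{lemma}\label{lem:moments}
Let $d,J,s\ge1$ be integers, $w_1,\dots,w_s\ge0$ and $\eta_1,\dots,\eta_s>0$ with
\begin{equation}\label{eq:lac}
dJ\eta_1\le\tfrac12,\qquad dJ\eta_{\nu+1}\le\tfrac12\eta_\nu\quad(1\le\nu<s).
\end{equation}
Put $S(N)=\sum_{\nu=1}^sw_\nu V_J(\eta_\nu N)$ and $\widetilde S=\sum_{\nu=1}^sw_\nu V_J(U_\nu)$.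
\begin{enumerate}
\item[(a)] For every $M\ge1$,
\[
\Big|\frac1M\sum_{N=0}^{M-1}S(N)^d-\mathbb E\widetilde S^{\,d}\Big|\le\frac{(w_1+\dots+w_s)^d}{M\eta_s}.
\]
\item[(b)] If all $\eta_\nu$ lie in $\frac1q\mathbb Z$, then $\frac1q\sum_{N=0}^{q-1}S(N)^d=\mathbb E\widetilde S^{\,d}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $F(x_1,\dots,x_s)=\sum_\nu w_\nu V_J(x_\nu)$. It is a linear combination of the exponentials $\mathbf e(\pm jx_\nu)$, $j\le J$, and the absolute values of the coefficients have sum at most $\frac\pi{12}\sum_\nu w_\nu\le\sum_\nu w_\nu$. Expanding the power, we get $F(x)^d=\sum_u\phi_u\mathbf e(u\cdot x)$, where $u\in\mathbb Z^s$, $\sum_\nu|u_\nu|\le dJ$ and $\sum_u|\phi_u|\le(\sum_\nu w_\nu)^d$. By independence, $\mathbb E\,\mathbf e(u\cdot(U_1,\dots,U_s))=0$ for $u\ne0$, so $\mathbb E\widetilde S^{\,d}=\phi_0$. On the other hand,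
\[
S(N)^d=\phi_0+\sum_{u\ne0}\phi_u\mathbf e(\theta_uN),\qquad\theta_u=\sum_\nu u_\nu\eta_\nu .
\]
Let $u\ne0$ and let $\nu_0$ be minimal with $u_{\nu_0}\ne0$. The $\eta_\nu$ decrease by \eqref{eq:lac}. Hence $|\theta_u|\le dJ\eta_1\le\frac12$, and the terms with $\nu>\nu_0$ sum to at most $dJ\eta_{\nu_0+1}\le\frac12\eta_{\nu_0}$ in absolute value, so $|\theta_u|\ge\frac12\eta_{\nu_0}\ge\frac12\eta_s$. For $0<|\theta|\le\frac12$ the geometric sum satisfies $|\sum_{N<M}\mathbf e(\theta N)|\le|\sin\pi\theta|^{-1}\le(2|\theta|)^{-1}$. This gives (a). In case (b), $\theta_u\in\frac1q\mathbb Z$ is not an integer, so $\sum_{N<q}\mathbf e(\theta_uN)=0$.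
\end{proof}

We use the following textbook facts from probability.
\begin{enumerate}
\item[(P1)] \emph{Hoeffding's lemma.} If $\mathbb EX=0$ and $|X|\le b$, then $\mathbb E\exp(\lambda X)\le\exp(\lambda^2b^2/2)$ for all real $\lambda$.
\item[(P2)] \emph{Method of moments.} If $\mathbb E\exp(\lambda X)<\infty$ for all real $\lambda$, then the law of $X$ is determined by its moments, and $\mathbb EZ_n^d\to\mathbb EX^d$ for all $d\ge1$ implies $Z_n\to X$ in law.
\item[(P3)] \emph{Lindeberg's theorem, bounded case.} For each $n$ let $Z_n$ be a finite sum of independent variables with mean zero, each bounded by $b_n$, and let $B_n^2=\operatorname{Var}Z_n>0$. If $b_n=o(B_n)$, then $Z_n/B_n\to\mathcal N(0,1)$ in law. (For large $n$ no summand exceeds $\varepsilon B_n$, so the Lindeberg condition holds trivially.)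
\item[(P4)] \emph{Slutsky's theorem.} If $Z_n\to X$ in law, $\xi_n\to1$ and $\zeta_n\to0$ in probability, then $\xi_nZ_n+\zeta_n\to X$ in law. By Chebyshev's inequality, $\mathbb E\zeta_n^2\to0$ implies $\zeta_n\to0$ in probability.
\end{enumerate}

\begin{lemma}\label{lem:transfer}
For each $n$ let $Z_n=\sum_\nu X_{n,\nu}$ be a finite sum of independent variables with $\mathbb EX_{n,\nu}=0$, $|X_{n,\nu}|\le b_{n,\nu}$ and $\sum_\nu b_{n,\nu}^2\le D$, where $D$ does not depend on $n$. Suppose that $Z_n\to X$ in law, and let $Z_n'$ be bounded variables with $\mathbb E(Z_n')^d-\mathbb EZ_n^d\to0$ for every $d\ge1$. Then $Z_n'\to X$ in law.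
\end{lemma}

\begin{proof}
By (P1) and independence, $\mathbb E\exp(\lambda Z_n)\le\exp(D\lambda^2/2)$. The same bound holds for $X$, because $\mathbb E\psi(X)\le\liminf_n\mathbb E\psi(Z_n)$ for continuous $\psi\ge0$. From $x^{2d}\le(2d)!\cosh x$ we get $\mathbb EZ_n^{2d}\le(2d)!\exp(D/2)$, so the variables $Z_n^d$ are uniformly integrable and $\mathbb EZ_n^d\to\mathbb EX^d$. Hence $\mathbb E(Z_n')^d\to\mathbb EX^d$ for all $d$, and (P2) applies.
\end{proof}

\section{Proof of Theorem~\ref{thm:e}}\label{sec:e}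

In this section $a_k$ and $p_k/q_k$ belong to $\alpha=e$. Given a large $M$, let $n$ be the integer with $q_{3n-5}\le M<q_{3n-2}$, and put
\[
K=3n-2,\qquad q=q_K,\qquad\beta=p_K/q_K=[a_0;a_1,\dots,a_K].
\]
The last partial quotient is $a_K=1$, which is why this case was allowed, and the next one is $a_{K+1}=2n$, as Lemma~\ref{lem:perturb} requires. The numbers $\delta_k,c_k$ and the function $L$ belong to $\beta$. As $M\to\infty$, $n\to\infty$.

The difficulty is that $N$ runs over $[0,M)$ and not over a full period $[0,q)$. This has two effects. First, Parseval's identity controls averages over the full period only, and restricting to $[0,M)$ costs the factor $q/M$. Second, the lowest frequencies do not equidistribute: if $M=q_{3n-5}$, then $\delta_{3n-5}N<q_{3n-5}/q_{3n-4}\le1/(2n-2)$ for all $N<M$. The first effect is absorbed by the quantitative bound of Proposition~\ref{prop:approx}; the second is avoided by discarding the last few levels.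

\subsection*{Sizes} Since $a_{3n-2}=a_{3n-3}=1$ and $a_{3n-4}=2n-2$, the inequality $q_{k+1}\le(a_{k+1}+1)q_k$ gives $q\le2\cdot2\cdot(2n-1)q_{3n-5}$, so
\begin{equation}\label{eq:ratio}
M<q\le8nM.
\end{equation}
From $\prod_{h\le k}a_h\le q_k\le2^k\prod_{h\le k}a_h$ we get $q_{3n-5}\ge2^{n-2}(n-2)!$ and $q_{3n-2}\le2^{4n}(n-1)!$. By $\log m!=m\log m+O(m)$,
\begin{equation}\label{eq:sizes}
\log M=n\log n+O(n),\qquad\log q=n\log n+O(n),\qquad\frac{\log M}{\log\log M}\sim n.
\end{equation}
Finally, $a_{3\ell+2}=2(\ell+1)$ yields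
\begin{equation}\label{eq:growth}
q_{3\ell+2}\ge2(\ell+1)q_{3\ell+1}\ge2(\ell+1)q_{3\ell-1}\qquad(\ell\ge1).
\end{equation}

\subsection*{Step 1: reduction to a lacunary sum} The large partial quotients $a_{3\ell-1}=2\ell$ belong to the levels $k=3\ell-2$. We apply Proposition~\ref{prop:approx} with $\mathcal K=\{3\ell-2:\ell_0\le\ell\le n-1\}$. Its bound is $\ll Jn+(n+\ell_0^3)+J^{-3}n^3$, and after multiplication by $8n$ it has to be $o(n^3)$. This asks for $J/n^{1/3}\to\infty$, $J=o(n)$ and $\ell_0=o(n^{2/3})$, while the lacunarity condition \eqref{eq:lac} will ask for $J=o(\ell_0)$. We take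
\[
J=\lfloor n^{2/5}\rfloor,\qquad\ell_0=\lceil n^{3/5}\rceil .
\]
Then $a_{k+1}=2\ell\ge2n^{3/5}>2J$ for $k=3\ell-2\in\mathcal K$, and the remaining levels $0\le k<K$ have $a_{k+1}=1$ or $a_{k+1}=2\ell$ with $\ell<\ell_0$. With $S(N)=\sum_{\ell=\ell_0}^{n-1}c_{3\ell-2}V_J(\delta_{3\ell-2}N)$, the mean square of $L-\frac12\log q-S$ is $\ll n^{7/5}+n^{9/5}+n^{9/5}$, and \eqref{eq:ratio} gives
\[
\frac1M\sum_{N=0}^{M-1}\Big(L(N)-\tfrac12\log q-S(N)\Big)^2\ll n^{14/5}.
\]
Now discard the last $H=\lfloor n^{1/4}\rfloor$ levels; any $H\to\infty$ with $H=o(n^{1/2})$ would serve. Let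
\[
\ell_1=n-1-H,\qquad S'(N)=\sum_{\ell=\ell_0}^{\ell_1}c_{3\ell-2}V_J(\delta_{3\ell-2}N).
\]
By \eqref{eq:cf}, $2\ell\le c_{3\ell-2}\le2\ell+2\le2n$ for $\ell\le n-1$, so $|S-S'|\le2nH\le2n^{5/4}$. By Lemma~\ref{lem:perturb} and \eqref{eq:sizes}, $|\log P_N(e)-L(N)|\le\frac2n(1+\log q)\ll\log n$ for $0\le N<M$, and $\frac12\log q\ll n\log n$. The difference $W(N)=\log P_N(e)-S'(N)$ is the sum of these four errors, hence
\begin{equation}\label{eq:W}
\frac1M\sum_{N=0}^{M-1}W(N)^2\ll n^{14/5}+n^{5/2}+\log^2n+n^2\log^2n=o(n^3).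
\end{equation}

\subsection*{Step 2: comparison of moments} Let $\widetilde S=\sum_{\ell=\ell_0}^{\ell_1}c_{3\ell-2}V_J(U_\ell)$, and fix $d\ge1$. By \eqref{eq:cf} and \eqref{eq:growth},
\[
\delta_{3\ell_0-2}\le\frac1{q_{3\ell_0-1}}\le\frac1{2\ell_0},\qquad\frac{\delta_{3(\ell+1)-2}}{\delta_{3\ell-2}}\le\frac{2q_{3\ell-1}}{q_{3\ell+2}}\le\frac1{\ell+1}\le\frac1{\ell_0}\qquad(\ell_0\le\ell<\ell_1).
\]
So \eqref{eq:lac} holds as soon as $2dJ\le\ell_0$, which is true for large $n$. To bound the smallest frequency from below, apply \eqref{eq:growth} for $\ell=\ell_1,\dots,n-3$. These are $H-1$ steps, each with a factor at least $2(n-H)\ge n$, and they lead from $q_{3\ell_1-1}$ to $q_{3n-7}$. Therefore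
\[
\frac1{M\delta_{3\ell_1-2}}\le\frac{2q_{3\ell_1-1}}{q_{3n-5}}\le\frac{2q_{3\ell_1-1}}{q_{3n-7}}\le2n^{-(H-1)}.
\]
The weights have sum at most $2n^2$, and Lemma~\ref{lem:moments}(a) gives
\begin{equation}\label{eq:momcomp}
\Big|\frac1M\sum_{N=0}^{M-1}S'(N)^d-\mathbb E\widetilde S^{\,d}\Big|\le(2n^2)^d\cdot2n^{-(H-1)}\to0,
\end{equation}
because $H\to\infty$ while $d$ is fixed.

\subsection*{Step 3: the normal limit} Let $B^2=\operatorname{Var}\widetilde S$. Since $c_{3\ell-2}=2\ell+O(1)$, $\ell_0=o(n)$, $H=o(n)$ and $J\to\infty$, \eqref{eq:Vfacts} gives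
\begin{equation}\label{eq:B}
B^2=\operatorname{Var}V_J(U)\sum_{\ell=\ell_0}^{\ell_1}c_{3\ell-2}^2\sim\frac{\pi^2}{720}\cdot\frac{4n^3}3=\frac{\pi^2}{540}n^3 .
\end{equation}
The summands of $\widetilde S$ are bounded by $2n=o(B)$, so $\widetilde S/B\to\mathcal N(0,1)$ by (P3). Let $N$ be uniform on $\{0,\dots,M-1\}$. We apply Lemma~\ref{lem:transfer} to $Z=\widetilde S/B$ and $Z'=S'(N)/B$, with the bounds $b_\ell=c_{3\ell-2}/B$. These satisfy $\sum_\ell b_\ell^2=1/\operatorname{Var}V_J(U)\le8\pi^2$, and the moment condition follows from \eqref{eq:momcomp} and $B\to\infty$. Thus $S'(N)/B\to\mathcal N(0,1)$. By \eqref{eq:W}, \eqref{eq:B} and (P4), $\log P_N(e)/B\to\mathcal N(0,1)$ in law.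

\subsection*{Step 4: the normalization} By \eqref{eq:sizes} and \eqref{eq:B}, $B/\sigma(M)\to1$. For $M/\log M\le N\le M$ we have $\log N=\log M+O(\log\log M)$, so $\log N/\log M\to1$ and $\log\log N/\log\log M\to1$, and therefore $\sigma(N)/\sigma(M)\to1$, uniformly in such $N$. The other $N$ form a proportion $O(1/\log M)$. Hence the variable $\xi$ defined by $\xi=B/\sigma(N)$ for $N\ge3$ and $\xi=1$ for $N\le2$ tends to $1$ in probability, and (P4) gives $\xi\log P_N(e)/B\to\mathcal N(0,1)$. The normal distribution function is continuous, so the distribution functions converge at every $t$. Replacing $\{0,\dots,M-1\}$ by $\{3,\dots,M\}$ changes the count by at most $4$. This proves Theorem~\ref{thm:e}. \qed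

\section{Proof of Theorem~\ref{thm:general}}\label{sec:general}

We keep the notation of Sections~\ref{sec:fourier} and \ref{sec:resonant}. Now $N$ runs over a full period, so nothing is lost in Parseval's identity, and the moments can be compared exactly.

\subsection*{Part (i)} By Proposition~\ref{prop:fourier}, the mean of $L$ is $\frac12\log q$, and the variance is $O(1)+\frac12\sum_{1\le m<q/2}\gamma_m^2$. Fix a level $k$ and write $a=a_{k+1}$. The nonresonant $m\in[q_k,q_{k+1})$ contribute $O(1)$ to $\sum\gamma_m^2$. For resonant $m=jq_k<q/2$, Lemma~\ref{lem:coeff}(b) and $c_k\le3a$ give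
\[
\gamma_m^2=\frac{c_k^2}{4\pi^2j^4}+O\Big(\frac a{j^2}\Big)+O(1).
\]
The admissible $j$ satisfy $j\le q_{k+1}/(2q_k)\le a$, and they include all $j<a/2$, because then $jq_k<q_{k+1}/2\le q/2$. Since $\sum_{j\ge a/2}j^{-4}\ll a^{-3}$, the resonant $m$ of level $k$ contribute
\[
\frac{c_k^2}{4\pi^2}\Big(\frac{\pi^4}{90}+O(a^{-3})\Big)+O(a)=\frac{\pi^2}{360}a^2+O(a),
\]
where we used $c_k^2=a^2+O(a)$. Summing over $k$ and multiplying by $\frac12$ proves (i).

\subsection*{Part (ii)} Put $Q=A^2/K\to\infty$. We split the levels at a threshold $T$. The levels below it cost at most $T^2K$, which must be $o(A^2)=o(QK)$, and lacunarity needs $J=o(T)$. Let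
\[
T=Q^{1/4},\qquad J=\lfloor Q^{1/16}\rfloor,\qquad\mathcal K=\{0\le k<K:\ a_{k+1}\ge T\}.
\]
The set $\mathcal K$ is not empty, since $\max_ka_k\ge Q^{1/2}$, and $T>2J$ for large $Q$. With $S$ as in Proposition~\ref{prop:approx},
\begin{equation}\label{eq:approxB}
\frac1q\sum_{N=0}^{q-1}\Big(L(N)-\tfrac12\log q-S(N)\Big)^2\ll JK+T^2K+J^{-3}A^2=o(A^2).
\end{equation}
Let $\widetilde S=\sum_{k\in\mathcal K}c_kV_J(U_{k+1})$ and $Y=\sum_{k=1}^Ka_kV(U_k)$. The difference $\widetilde S-Y$ is a sum of independent variables with mean zero. For $k\in\mathcal K$ the summand is $(c_k-a_{k+1})V_J+a_{k+1}(V_J-V)$ at $U_{k+1}$, with variance $\ll1+J^{-3}a_{k+1}^2$ by \eqref{eq:cf} and \eqref{eq:Vfacts}; for $k\notin\mathcal K$ the variance is at most $T^2$. Hence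
\begin{equation}\label{eq:SY}
\mathbb E(\widetilde S-Y)^2\ll K+J^{-3}A^2+T^2K=o(A^2).
\end{equation}
For $k\in\mathcal K$ we have $\delta_k\le1/q_{k+1}\le1/T$, and for $k<k'$ in $\mathcal K$,
\[
\delta_{k'}\le\frac1{q_{k'+1}}\le\frac1{Tq_{k'}}\le\frac1{Tq_{k+1}}\le\frac2T\delta_k .
\]
So for fixed $d$ the condition \eqref{eq:lac} holds once $4dJ\le T$, that is, for $Q\ge Q_0(d)$. Since $\delta_k=|q_kp/q-p_k|\in\frac1q\mathbb Z$, Lemma~\ref{lem:moments}(b) shows that the $d$-th moments of $S(N)$ and $\widetilde S$ are then equal.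

The comparison law changes along the sequence, so we argue with subsequences. Recall that a sequence of variables with bounded second moments is tight, and that a tight sequence has a subsequence converging in law. Suppose that the L\'evy distance in (ii) stays above some $\eta>0$ along a subsequence. Since $\mathbb E(Y/A)^2=\pi^2/720$, along a further subsequence $Y/A\to X$ in law for some $X$. By \eqref{eq:SY} and (P4), $\widetilde S/A\to X$. Lemma~\ref{lem:transfer} applies with the bounds $c_k/A$, whose squares sum to at most $9$, and gives $S(N)/A\to X$. By \eqref{eq:approxB} and (P4), $(L(N)-\frac12\log q)/A\to X$. Both laws tend to that of $X$, so their L\'evy distance tends to $0$, a contradiction.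

\subsection*{Part (iii)} We use only part (ii) and two textbook facts. \emph{Convergence of types}: if $Z_n\to X$ and $(Z_n-\mu_n)/s_n\to X'$ in law, with $s_n>0$ and with $X,X'$ not almost surely constant, then $X$ has the law of $sX'+\mu$ for some $s>0$, $\mu\in\mathbb R$. \emph{Cram\'er's decomposition theorem}: if $X_1,X_2$ are independent and $X_1+X_2$ is normal, then each $X_\nu$ is normal or constant.

If $\max_ka_k/A\to0$, then (P3) gives $Y/(\frac\pi{\sqrt{720}}A)\to\mathcal N(0,1)$, and (ii) transfers this limit to $L-\frac12\log q$.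

Now suppose that $\max_ka_k/A\not\to0$. Then $a_{k^*}=\max_ka_k\ge cA$ along a subsequence, with $c>0$. Along a further subsequence, $a_{k^*}/A\to\kappa\in[c,1]$ and, by tightness, $A^{-1}\sum_{k\ne k^*}a_kV(U_k)\to Y_0$ in law. The two parts of $Y/A$ are independent, so $Y/A\to X=\kappa V(U)+Y_0$ with independent summands, and by (ii) also $(L-\frac12\log q)/A\to X$. The variable $X$ is not constant, because its independent summand $\kappa V(U)$ is not. Suppose that $(L-\mu)/s\to\mathcal N(0,1)$ for some constants $\mu\in\mathbb R$, $s>0$ depending on $p/q$. Convergence of types shows that $X$ is normal, and by Cram\'er's theorem $\kappa V(U)$ is normal or constant. But it is bounded and not constant. This contradiction proves the last assertion of (iii), and with it the ``only if'' direction.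

\subsection*{Part (iv)} Since $\alpha$ is fixed and $A_K^2/K\to\infty$, we have $K\to\infty$ and $q_K\to\infty$. By Lemma~\ref{lem:perturb} and the hypothesis $\log q_K=o(a_{K+1}A_K)$, the difference between $\log P_N(\alpha)$ and $\log P_N(p_K/q_K)$ is $o(A_K)$, uniformly in $0\le N<q_K$. Two variables that differ by at most $\varepsilon$ everywhere have laws at L\'evy distance at most $\varepsilon$. So (ii) holds for $\log P_N(\alpha)$, and (iii) follows from it by the argument above.

\subsection*{Part (v)} We check that almost every $\alpha$ has $A_K^2/K\to\infty$ and $\max_{k\le K}a_k/A_K\not\to0$; then (iii) applies to the sequence of convergents.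

The Gauss map $G(x)=1/x-\lfloor1/x\rfloor$ on $(0,1)$ shifts the partial quotients, preserves the measure $d\mu=\frac{dx}{(1+x)\log2}$, which is equivalent to Lebesgue measure, and is ergodic. Since $\mu(a_1=a)\ge\frac1{2\log2}\cdot\frac1{a(a+1)}$, we have $\int a_1^2\,d\mu=\infty$. By the ergodic theorem, for almost every $\alpha$ and every integer $h\ge1$, $\liminf_KA_K^2/K\ge\int\min(a_1^2,h)\,d\mu$. The right side tends to infinity with $h$, so $A_K^2/K\to\infty$.

The Borel--Bernstein theorem states that if $\varphi(K)>0$ and $\sum_K1/\varphi(K)=\infty$, then for almost every $\alpha$ we have $a_K\ge\varphi(K)$ for infinitely many $K$. We take $\varphi(K)=K\log K$. A theorem of Diamond and Vaaler \cite{DV} states that for almost every $\alpha$,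
\[
\sum_{k\le K}a_k=\frac{1+o(1)}{\log2}K\log K+\vartheta\max_{k\le K}a_k\qquad\text{with }0\le\vartheta\le1 .
\]
Since $1/\log2<2$, this gives $\sum_{k\le K}a_k\le\max_{k\le K}a_k+2K\log K$ for all large $K$. For the infinitely many large $K$ with $a_K\ge K\log K$ we obtain
\[
A_K\le\sum_{k\le K}a_k\le\max_{k\le K}a_k+2a_K\le3\max_{k\le K}a_k .
\]
Hence $\max_{k\le K}a_k/A_K\not\to0$. This completes the proof of Theorem~\ref{thm:general}. \qed

\begin{thebibliography}{9}

\bibitem{Borda}
Bence Borda, \emph{On the distribution of Sudler products and Birkhoff sums for the irrational rotation}, arXiv:2104.06716 (2021).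

\bibitem{DV}
Diamond and Vaaler, Pacific J. Math. \textbf{122} (1986).

\end{thebibliography}
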